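\title{The Hilbert function of the rank-nullity ring of a matroid need not be unimodal}

\begin{abstract}
The rank-nullity ring of a matroid $M$ on $n$ elements is the subring of the Chow ring of the permutohedral variety generated by the sums of the variables $x_S$ over all subsets $S$ of given rank and given nullity. We show that its Hilbert function need be neither unimodal nor log-concave: for every $s\ge 2$ there are matroids whose Hilbert functions have $s$ peaks separated by valleys that are deeper by a factor $e^{cn}$. The proof combines an upper and a lower bound for the Hilbert function, both valid for every matroid and both expressed through flags of subsets, with a construction that glues several matroids so that their contributions have the same exponential height but are concentrated in different degrees.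
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge 1$ and $[n]=\{1,\dots,n\}$. The Chow ring of the permutohedral toric variety has the presentation
\[
A^*(U_{n,n})=\frac{\mathbb Z[x_S:\emptyset\subsetneq S\subseteq[n]]}{\langle x_Sx_T: S,T\text{ incomparable}\rangle+\langle \sum_{S\ni e}x_S: e\in[n]\rangle},
\]
where every $x_S$ has degree $1$, and $S,T$ are incomparable when $S\not\subseteq T$ and $T\not\subseteq S$. It is known that $A^{n-1}(U_{n,n})\cong\mathbb Z$ and that $A^k(U_{n,n})=0$ for $k>n-1$.

A matroid $M$ on a finite set $E$ is given by its rank function, an integer-valued function $\operatorname{rk}$ on the subsets of $E$ such that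
\begin{equation}\label{eq:axioms}
\begin{gathered}
\operatorname{rk}\emptyset=0,\qquad \operatorname{rk}T\le\operatorname{rk}(T\cup\{e\})\le\operatorname{rk}T+1,\\
\operatorname{rk}(S\cup T)+\operatorname{rk}(S\cap T)\le\operatorname{rk}S+\operatorname{rk}T .
\end{gathered}
\end{equation}
The \emph{nullity} of $S$ is $|S|-\operatorname{rk}S$. A set is \emph{independent} if its nullity is $0$, \emph{dependent} otherwise, and \emph{spanning} if its rank equals the rank $\operatorname{rk}E$ of $M$. We call the pair $(\operatorname{rk}S,|S|-\operatorname{rk}S)$ the \emph{type} of $S$, and $|p|=i+j$ the \emph{size} of a type $p=(i,j)$. Adding one element to a set raises exactly one coordinate of its type by $1$.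

Let $M$ be a matroid on $[n]$. For $i,j\ge0$ put
\[
y_{i,j}=\sum_{\emptyset\ne S\subseteq[n]\text{ of type }(i,j)}x_S\ \in A^1(U_{n,n}).
\]
The \emph{rank-nullity ring} $R^*(M)$ is the subring of $A^*(U_{n,n})$ generated by the $y_{i,j}$, graded by $R^k(M)=R^*(M)\cap A^k(U_{n,n})$. Its Hilbert function is
\[
H_M(k)=\operatorname{rank}_{\mathbb Z}R^k(M),\qquad 0\le k\le n-1 .
\]
Since $x_Sx_T=0$ for incomparable sets, a product of the $y_{i,j}$ is a sum over chains of subsets with prescribed types. The ring thus records how rank and nullity can grow along chains of subsets, and $H_M(k)$ measures how many independent pieces of such information there are about chains with $k$ members.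

A sequence $(a_0,\dots,a_N)$ is \emph{unimodal} if $a_0\le\dots\le a_j\ge\dots\ge a_N$ for some $j$, and \emph{log-concave} if $a_k^2\ge a_{k-1}a_{k+1}$ for $0<k<N$. The following question is posed in~\cite{FMR}.

\medskip
\noindent\emph{Is the Hilbert function of the rank-nullity ring of a matroid always unimodal? Is it log-concave?}
\medskip

There is reason to expect a positive answer. It is known that
\begin{equation}\label{eq:known}
H_M(0)\le H_M(1)\le\dots\le H_M(\lfloor n/2\rfloor)\qquad\text{and}\qquad H_M(n-1)=1,
\end{equation}
so the sequence rises through its first half and ends at $1$; a valley could occur only beyond the middle. In the simplest case, the uniform matroid $U_{r,n}$ with $\operatorname{rk}S=\min(|S|,r)$, there is one type for each size, and $H_M(k)=\binom{n-1}{k}$ (Corollary~\ref{cor:binomial}), which is log-concave. Nevertheless both answers are no.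

\begin{theorem}\label{thm:main}
For every integer $s\ge2$ there are a constant $c>0$ and matroids $M_m$ $(m\ge1)$ on $n=n(m)\to\infty$ elements such that for all large $m$ there are indices $k_1<k_1'<k_2<k_2'<\dots<k_{s-1}'<k_s$ in $[0,n-1]$ with
\[
H_{M_m}(k_l')\le e^{-cn}\min\{H_{M_m}(k_l),\,H_{M_m}(k_{l+1})\}\qquad(1\le l<s).
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
For $s=2$ and all large $m$, the Hilbert function of $R^*(M_m)$ is neither unimodal nor log-concave.
\end{corollary}

The matroids $M_m$ are constructed explicitly; the threshold for $m$ is not computed.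

\subsection*{The method}
The proof has an algebraic half and a combinatorial half. In the algebraic half, $M$ is arbitrary. Section~\ref{sec:upper} shows that $R^k(M)\otimes\mathbb Q$ is spanned by products of $k$ \emph{distinct} generators, so that $H_M(k)$ is at most the number of $k$-element chains of types that occur along a chain of subsets. Section~\ref{sec:lower} pairs these products with explicit classes of complementary degree and bounds $H_M(k)$ from below by the ranks of certain matrices that count chains of subsets.

The combinatorial half starts from the observation that a sum of two sequences of the same height, each concentrated near one index, is not unimodal if the two indices are far apart. We therefore want a matroid whose chains of types split into $s$ families, so that the upper bound becomes a sum of $s$ terms (and one negligible term). In our matroids the chains of the $i$th family cross a rectangle of $a_i\times b_i$ lattice steps. Section~\ref{sec:chains} counts chains in a rectangle and finds that one can vary the shape of the rectangle, keep the exponential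 height of the count fixed, and move the degree where it is concentrated. Section~\ref{sec:matroids} builds the matroids, Sections~\ref{sec:valleys} and~\ref{sec:peaks} evaluate the two bounds on them, and Section~\ref{sec:proof} concludes.

\section{Flags and an upper bound}\label{sec:upper}

We work over $\mathbb Q$. The map $R^k(M)\otimes\mathbb Q\to A^k(U_{n,n})\otimes\mathbb Q$ is injective, so $H_M(k)=\dim R^k_{\mathbb Q}$, where $R^k_{\mathbb Q}$ is the degree-$k$ part of the $\mathbb Q$-algebra generated by the $y_{i,j}$. For a finite set $D\neq\emptyset$ let $A(D)$ be the ring $A^*(U_{|D|,|D|})\otimes\mathbb Q$ with ground set $D$, and put $A=A([n])$. The facts recalled in the introduction read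
\begin{equation}\label{eq:vanish}
A^N(D)=0\quad\text{for }N\ge|D|,\qquad \dim A^{|D|-1}(D)=1 .
\end{equation}

A \emph{flag} is a chain $F=(F_1\subsetneq\dots\subsetneq F_k)$ of proper nonempty subsets of $[n]$, where $k=0$ is allowed; it is \emph{complete} if $k=n-1$. Put
\[
F_0=\emptyset,\qquad F_{k+1}=[n],\qquad D_j=F_j\setminus F_{j-1}\ \ (1\le j\le k+1),\qquad x_F=x_{F_1}\cdots x_{F_k}.
\]
The sets $D_j$ are the \emph{parts} of $F$. The same notions make sense on any ground set, and the lemmas about $A$ below hold for every $A(D)$. All computations rest on two consequences of the linear relations.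

\begin{lemma}\label{lem:two}
Let $F$ be a flag with $k$ members.
\begin{enumerate}
\item[(a)] If $e,f\in D_j$, $1\le j\le k+1$, then
\[
x_F\sum_{\substack{F_{j-1}\subsetneq T\subsetneq F_j\\ e\in T,\ f\notin T}}x_T\;=\;x_F\sum_{\substack{F_{j-1}\subsetneq T\subsetneq F_j\\ f\in T,\ e\notin T}}x_T .
\]
\item[(b)] If $e\in D_i$ and $f\in D_{i+1}$, $1\le i\le k$, then
\[
x_Fx_{F_i}=-\sum_{\substack{F_{i-1}\subsetneq T\subsetneq F_i\\ e\in T}}x_Fx_T\;-\sum_{\substack{F_i\subsetneq T\subsetneq F_{i+1}\\ f\notin T}}x_Fx_T .
\]
\end{enumerate}
\end{lemma}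

\begin{proof}
Multiply $\sum_{T\ni e}x_T-\sum_{T\ni f}x_T=0$ by $x_F$. The terms with $e,f\in T$ cancel, and $x_Fx_T=0$ unless $T$ is comparable with every member of $F$. It remains to list the sets $T$ that are comparable with all members and contain exactly one of $e,f$.

(a) Such a $T$ does not contain $F_j$ and is not contained in $F_{j-1}$, so $F_{j-1}\subsetneq T\subsetneq F_j$; conversely, a set strictly between $F_{j-1}$ and $F_j$ is comparable with all members.

(b) A set comparable with $F_i$ cannot contain $f$ and miss $e$: subsets of $F_i$ miss $f$, and supersets of $F_i$ contain $e$. If $T$ contains $e$ and misses $f$, then $T\not\subseteq F_{i-1}$ and $T\not\supseteq F_{i+1}$, so $F_{i-1}\subsetneq T\subsetneq F_{i+1}$. Being comparable with $F_i$, the set $T$ is $F_i$ itself or one of the sets in the two sums.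
\end{proof}

If $S\subsetneq T$, then the type of $S$ is componentwise at most that of $T$ and has smaller size. So the members of a flag have distinct types, which form a chain in $\mathbb Z^2$. For a finite set $P$ of types of proper nonempty subsets put $y_P=\prod_{p\in P}y_p$. Expanding the product and discarding incomparable pairs gives
\begin{equation}\label{eq:yP}
y_P=\sum_{F\text{ of type }P}x_F,
\end{equation}
where a flag has \emph{type $P$} if $P$ is the set of types of its members. We call $P$ \emph{realizable} if a flag of type $P$ exists; otherwise $y_P=0$.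

\begin{proposition}\label{prop:upper}
For every matroid $M$ on $[n]$, the space $R^k_{\mathbb Q}$ is spanned by the $y_P$ with $|P|=k$. Hence $H_M(k)$ is at most the number of realizable sets $P$ with $|P|=k$.
\end{proposition}

\begin{proof}
By induction on $k$ it suffices to write each product $y_p\,y_P$, with $P$ realizable, as a linear combination of elements $y_{P'}$ with $|P'|=|P|+1$. If $p\notin P$ is the type of a proper subset, then $y_py_P=y_{P\cup\{p\}}$.

Let $P=\{p_1<\dots<p_k\}$ and $p=p_i$. A set of type $p_i$ comparable with $F_i$ has the size of $F_i$, so it equals $F_i$, and $y_{p_i}y_P=\sum_Fx_Fx_{F_i}$. Lemma~\ref{lem:two}(b) removes the square, but it depends on a choice of $e$ and $f$, so the result is not visibly in $R_{\mathbb Q}$. Averaging over all $e\in D_i$ and $f\in D_{i+1}$ repairs this. The coefficient of $x_Fx_T$ becomes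
\[
-\frac{|T|-|F_{i-1}|}{|F_i|-|F_{i-1}|}\ \text{ if }F_{i-1}\subsetneq T\subsetneq F_i,\qquad
-\frac{|F_{i+1}|-|T|}{|F_{i+1}|-|F_i|}\ \text{ if }F_i\subsetneq T\subsetneq F_{i+1},
\]
namely minus the fraction of $e\in D_i$ lying in $T$, respectively of $f\in D_{i+1}$ not lying in $T$. These numbers depend only on sizes, hence only on types. A flag of type $P\cup\{p'\}$ with $p'\notin P$ arises from exactly one pair $(F,T)$ with $F$ of type $P$ and $T$ of type $p'$. With the conventions $|p_0|=0$ and $|p_{k+1}|=n$, summing over $F$ gives
\[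
y_{p_i}y_P=-\!\!\sum_{|p_{i-1}|<|p'|<|p_i|}\frac{|p'|-|p_{i-1}|}{|p_i|-|p_{i-1}|}\,y_{P\cup\{p'\}}\;-\!\!\sum_{|p_i|<|p'|<|p_{i+1}|}\frac{|p_{i+1}|-|p'|}{|p_{i+1}|-|p_i|}\,y_{P\cup\{p'\}} .
\]

Finally let $p$ be the type of $[n]$, so that $y_p=x_{[n]}$. Adding the $n$ linear relations gives $\sum_S|S|\,x_S=0$, so $x_{[n]}=-\frac1n\sum_{p'}|p'|\,y_{p'}$, a combination of the generators already treated.
\end{proof}

\section{Test classes and a lower bound}\label{sec:lower}

The $y_P$ are in general linearly dependent. To bound the dimension of their span from below we multiply them by classes of complementary degree and read off the result in the one-dimensional space $A^{n-1}$. We need classes whose product with $x_F$ can be computed for every flag $F$. For $\emptyset\ne C\subseteq D$ put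
\[
\eta_C=-\sum_{C\subseteq U\subseteq D}x_U\ \in A^1(D).
\]
For any $e\in C$, adding the linear relation for $e$ gives
\begin{equation}\label{eq:eta}
\eta_C=\sum_{e\in U,\ U\not\supseteq C}x_U .
\end{equation}
In particular $\eta_C=0$ if $|C|=1$. The next lemma says that multiplication by $x_F$ splits the ring into the rings of the parts of $F$, and that $\eta_C$ then becomes a class of the same kind on a single part. Write $\operatorname{ann}(x_F)$ for the ideal of elements of $A$ killed by $x_F$; for $\xi\in A/\operatorname{ann}(x_F)$ the product $x_F\xi\in A$ is well defined.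

\begin{lemma}\label{lem:restrict}
Let $F$ be a flag with $k$ members. There is a ring homomorphism
$\psi_F\colon\bigotimes_{j=1}^{k+1}A(D_j)\to A/\operatorname{ann}(x_F)$ given on the $j$th factor by
\[
x_U\mapsto x_{F_{j-1}\cup U}\quad(\emptyset\ne U\subsetneq D_j),\qquad x_{D_j}\mapsto-\sum_{e\in U\subsetneq D_j}x_{F_{j-1}\cup U}\quad(\text{any }e\in D_j).
\]
If $C\subseteq F_j$ and $C\not\subseteq F_{j-1}$, then $\eta_C\equiv\psi_F(\eta_{C\setminus F_{j-1}})$ modulo $\operatorname{ann}(x_F)$, where $\eta_{C\setminus F_{j-1}}\in A(D_j)$.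
\end{lemma}

\begin{proof}
The sums defining the image of $x_{D_j}$ for $e$ and for $f$ differ in the terms with exactly one of $e,f$ in $U$, so they agree modulo $\operatorname{ann}(x_F)$ by Lemma~\ref{lem:two}(a). Computing the image of $x_{D_j}$ with the element $e$ shows that $\sum_{U\ni e}x_U$ maps to $0$. Incomparable subsets $U,V$ of $D_j$ are proper, and $F_{j-1}\cup U$, $F_{j-1}\cup V$ are incomparable, so $x_Ux_V$ maps to $0$. Thus each $A(D_j)$ maps to the commutative ring $A/\operatorname{ann}(x_F)$, and $\psi_F$ is the product of these maps.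

For the second statement choose $e\in C\setminus F_{j-1}$ and use \eqref{eq:eta}. Modulo $\operatorname{ann}(x_F)$ only sets $T$ comparable with all members of $F$ remain. A set $T$ with $e\in T\not\supseteq C$ satisfies $T\not\subseteq F_{j-1}$ and $T\not\supseteq F_j$. So the remaining sets are $T=F_{j-1}\cup U$ with $e\in U\subsetneq D_j$ and $U\not\supseteq C\setminus F_{j-1}$, and the sum of their variables is the image of \eqref{eq:eta} for $C\setminus F_{j-1}$ in $A(D_j)$.
\end{proof}

\begin{lemma}\label{lem:power}
Let $|D|=N$. For every complete flag $U_1\subsetneq\dots\subsetneq U_{N-1}$ in $D$,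
\[
\eta_D^{\,N-1}=x_{U_1}\cdots x_{U_{N-1}}\quad\text{in }A(D),
\]
and this class is nonzero.
\end{lemma}

\begin{proof}
We prove the equality by induction on $N$; for $N=1$ both sides are $1$. Let $N\ge2$ and $U_1=\{e\}$. By \eqref{eq:eta}, $\eta_D^{N-1}=\sum_{e\in U\subsetneq D}x_U\eta_D^{N-2}$. Lemma~\ref{lem:restrict} for the one-member flag $(U)$ gives $x_U\eta_D^{N-2}=x_U\psi_{(U)}(\eta_{D\setminus U}^{N-2})$ with $\eta_{D\setminus U}\in A(D\setminus U)$. If $|U|\ge2$, then $N-2\ge|D\setminus U|$ and the term vanishes by \eqref{eq:vanish}. Only $U=U_1$ remains. By induction $\eta_{D\setminus U_1}^{N-2}=x_{U_2\setminus U_1}\cdots x_{U_{N-1}\setminus U_1}$, which $\psi_{(U_1)}$ maps to $x_{U_2}\cdots x_{U_{N-1}}$.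

So all complete flags give the same class. To see that it is nonzero we show that it spans $A^{N-1}(D)$, which is nonzero by \eqref{eq:vanish}. Eliminating $x_D$ by a linear relation, $A^{N-1}(D)$ is spanned by monomials whose support is a flag. If the support $F$ of such a monomial has fewer than $N-1$ members, some $x_{F_i}$ occurs with exponent at least $2$, and Lemma~\ref{lem:two}(b) rewrites the monomial as a combination of monomials with larger support. The process ends with monomials of complete flags.
\end{proof}

Let $\omega\in A^{n-1}$ be the common class of all complete flags and let $\deg\colon A^{n-1}\to\mathbb Q$ be the linear map with $\deg\omega=1$. The case $n=3$ already shows how the lower bound works and where it differs from the upper bound.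

\begin{example}\label{ex:three}
Let $n=3$. For a proper nonempty $T$ and $|C|\ge2$ we compute $\deg(x_T\eta_C)$ by Lemma~\ref{lem:restrict} with the flag $(T)$. If $C\subseteq T$, then $C=T$ has two elements, $\eta_C$ restricts to $\eta_T\in A(T)$, and the degree is $1$ by Lemma~\ref{lem:power}. Otherwise $\eta_C$ restricts to $\eta_{C\setminus T}\in A([3]\setminus T)$; this is $0$ if $|C\setminus T|=1$, and the degree is $1$ if $|C\setminus T|=2$, that is, if $|T|=1$ and $C\supseteq[3]\setminus T$.

Let $M$ have rank function $\operatorname{rk}S=|S\setminus\{1\}|$. There are four types of proper nonempty subsets, and the degrees are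
\[
\begin{array}{l|c|ccc}
 &\eta_{123}&\eta_{12}&\eta_{13}&\eta_{23}\\ \hline
y_{0,1}=x_1&1&0&0&1\\
y_{1,0}=x_2+x_3&2&1&1&0\\ \hline
y_{1,1}=x_{12}+x_{13}&0&1&1&0\\
y_{2,0}=x_{23}&0&0&0&1
\end{array}
\]
The matrix is block triangular with diagonal blocks of rank $1$ and $2$, so $H_M(1)\ge3$, while Proposition~\ref{prop:upper} gives $H_M(1)\le4$. The truth is $3$: twice the linear relation for $e=1$ minus those for $e=2,3$ is $2y_{0,1}+y_{1,1}-y_{1,0}-2y_{2,0}=0$. The two diagonal blocks behave differently. A set $T$ of size $2$ is identified by the class $\eta_T$. For a set of size $1$ the class $\eta_{123}$ sees only that the set is there, so the block merely counts the sets of each type.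
\end{example}

In general, a member $F_j$ of a flag can be identified when its part $D_j$ has at least two elements, and it is only counted when $|D_j|=1$. This depends on the set of sizes of the flag. Let $K\subseteq[n-1]$, $|K|=k$. A \emph{run} is a maximal set of consecutive integers in $K\cup\{0\}$, and $\kappa\in K$ is a \emph{start} of $K$ if $\kappa-1\notin K\cup\{0\}$; the starts are the first elements of the runs not containing $0$. Let $\kappa_1<\dots<\kappa_q$ be the starts, let $\kappa(K)=(\kappa_1,\dots,\kappa_q)$ and $\kappa_{q+1}=n$, and let $\mu_i$ be the number of integers strictly between $\kappa_i$ and the largest element of $K\cup\{0\}$ below it. Then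
\begin{equation}\label{eq:gaps}
[n-1]\setminus K=\bigsqcup_{i=1}^{q+1}\{\kappa_i-\mu_i,\dots,\kappa_i-1\},\qquad \sum_{i=1}^{q+1}\mu_i=n-1-k .
\end{equation}
For $n=9$ and $K=\{1,2,5,6,8\}$ the starts are $5,8$ and $(\mu_1,\mu_2,\mu_3)=(2,1,0)$. If a flag $F$ has set of sizes $K$, then for $j\le k$ we have $|D_j|\ge2$ exactly when $|F_j|$ is a start $\kappa_i$, and then $|D_j|=\mu_i+1$; also $|D_{k+1}|=\mu_{q+1}+1$. The members $F_j$ whose size is a start are the \emph{start members} of $F$.

A \emph{test chain} for $K$ is a chain $S=(S_1\subsetneq\dots\subsetneq S_q)$ with $|S_i|=\kappa_i$. Put $S_{q+1}=[n]$ and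
\[
\tau_{K,S}=\prod_{i=1}^{q+1}\eta_{S_i}^{\,\mu_i}\ \in A^{n-1-k}.
\]
For increasing sequences $\kappa'=(\kappa'_1,\dots,\kappa'_{q'})$ and $\kappa=(\kappa_1,\dots,\kappa_q)$ write $\kappa'\succeq\kappa$ if $q'\le q$ and $\kappa'_l\ge\kappa_l$ for all $l\le q'$. This is a partial order.

\begin{lemma}\label{lem:pairing}
Let $F$ be a flag with set of sizes $K'$, let $|K|=|K'|=k$, and let $S$ be a test chain for $K$.
\begin{enumerate}
\item[(a)] If $x_F\tau_{K,S}\ne0$, then $\kappa(K')\succeq\kappa(K)$. If moreover $\kappa(K')=\kappa(K)$, then $K'=K$ and the start members of $F$ are $S_1,\dots,S_q$.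
\item[(b)] If $K'=K$ and the start members of $F$ are $S_1,\dots,S_q$, then $x_F\tau_{K,S}=\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $1\le i\le q+1$ let $j(i)=\min\{j:S_i\subseteq F_j\}\in\{1,\dots,k+1\}$. This is weakly increasing in $i$, and $j(q+1)=k+1$. By Lemma~\ref{lem:restrict},
\[
x_F\tau_{K,S}=x_F\,\psi_F(\xi_1\otimes\dots\otimes\xi_{k+1}),\qquad \xi_j=\prod_{i:\,j(i)=j}\eta_{S_i\setminus F_{j-1}}^{\,\mu_i}\in A(D_j).
\]

(a) Suppose the product is nonzero. Then every $\xi_j$ is nonzero, so its degree is at most $|D_j|-1$ by \eqref{eq:vanish}. The degrees add up to $n-1-k=\sum_j(|D_j|-1)$, so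
\begin{equation}\label{eq:degrees}
\sum_{i:\,j(i)=j}\mu_i=|D_j|-1\qquad\text{for every }j .
\end{equation}
Let $\kappa'_1<\dots<\kappa'_{q'}$ be the starts of $K'$, with $\kappa'_l=|F_{j_l}|$ and $j_1<\dots<j_{q'}\le k$. Since $|D_{j_l}|\ge2$, by \eqref{eq:degrees} there is an index $i_l$ with $j(i_l)=j_l$. As $j(\cdot)$ is weakly increasing, $i_1<\dots<i_{q'}$, and $i_l\le q$ because $j_l\le k$. Hence $q'\le q$ and $i_l\ge l$, and $S_{i_l}\subseteq F_{j_l}$ gives $\kappa'_l\ge\kappa_{i_l}\ge\kappa_l$.

If $\kappa(K')=\kappa(K)$, then $q'=q$ forces $i_l=l$, and $S_l\subseteq F_{j_l}$ with equal sizes gives $S_l=F_{j_l}$. Now $j(l)=j_l$ for $l\le q$ and $j(q+1)=k+1$ are distinct, so \eqref{eq:degrees} gives $|D_{j_l}|-1=\mu_l$ and $|D_{k+1}|-1=\mu_{q+1}$. Thus $K'$ and $K$ have the same starts and the same numbers $\mu_i$, and $K'=K$ by \eqref{eq:gaps}.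

(b) Here each $S_i$ equals $F_{j(i)}$, so $S_i\setminus F_{j(i)-1}=D_{j(i)}$ and $\mu_i=|D_{j(i)}|-1$, and all other parts have one element. Thus $\xi_j=\eta_{D_j}^{|D_j|-1}$ for all $j$. By Lemma~\ref{lem:power} each $\xi_j$ is the monomial of a complete flag in $D_j$, and by the definition of $\psi_F$ the product is the monomial of a complete flag refining $F$.
\end{proof}

Now let $M$ be a matroid on $[n]$. For $K\subseteq[n-1]$ let $\Phi_K$ be the matrix whose rows are indexed by the sets $P$ of $|K|$ types with set of sizes $K$, whose columns are indexed by the test chains $S$ for $K$, and whose entry $\Phi_K[P,S]$ is the number of flags of type $P$ with start members $S_1,\dots,S_q$. The diagonal blocks in Example~\ref{ex:three} are $\Phi_{\{1\}}$ and $\Phi_{\{2\}}$.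

\begin{proposition}\label{prop:lower}
For every matroid $M$ on $[n]$,
\[
H_M(k)\ \ge\sum_{K\subseteq[n-1],\ |K|=k}\operatorname{rank}\Phi_K .
\]
\end{proposition}

\begin{proof}
Consider the matrix with rows $P$ (sets of $k$ types of distinct sizes), columns $(K,S)$ with $|K|=k$, and entries $\deg(y_P\tau_{K,S})$. A linear relation among the $y_P$ gives the same relation among the rows, so the rank is at most $\dim R^k_{\mathbb Q}=H_M(k)$. Group the rows by their set of sizes $K'$ and the columns by $K$. By \eqref{eq:yP} and Lemma~\ref{lem:pairing}, the block $(K,K)$ is $\Phi_K$, and for $K'\ne K$ the block $(K',K)$ is zero unless $\kappa(K')\succeq\kappa(K)$ and $\kappa(K')\ne\kappa(K)$. The latter condition is a strict partial order on $k$-subsets; listing them along a linear extension makes the matrix block triangular. Choose in each $\Phi_K$ an invertible square submatrix of size $\operatorname{rank}\Phi_K$. The chosen rows and columns together form a block triangular square matrix with invertible diagonal blocks, so the rank is at least $\sum_K\operatorname{rank}\Phi_K$.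
\end{proof}

\begin{corollary}\label{cor:binomial}
For every matroid $M$ on $[n]$ and $0\le k\le n-1$,
\[
1\le\binom{n-1}{k}\le H_M(k)\le 2^{2n-1}.
\]
If all subsets of the same size have the same type, then $H_M(k)=\binom{n-1}{k}$.
\end{corollary}

\begin{proof}
Any flag with set of sizes $K$ contributes to an entry of $\Phi_K$, so $\operatorname{rank}\Phi_K\ge1$. If there is one type for each size, a realizable $P$ is determined by its set of sizes, and Proposition~\ref{prop:upper} gives equality. In general, every flag extends to a complete flag, whose types are the $n-1$ interior points of a lattice path with $n$ steps $(1,0)$ or $(0,1)$ starting at $(0,0)$. There are at most $2^n$ such paths and $2^{n-1}$ subsets of the interior points of each.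
\end{proof}

From here on the ring plays no role: we use only Propositions~\ref{prop:upper} and~\ref{prop:lower}.

\section{Chains in a rectangle}\label{sec:chains}

For $a,b\ge0$ let $c_{a,b}(t)=\sum t^{\#\text{elements}}$, the sum over all chains in $\mathbb Z^2$, ordered componentwise, with minimum $(0,0)$ and maximum $(a,b)$. For instance $c_{0,0}=t$ and $c_{1,1}=t^2+2t^3$.

\begin{lemma}\label{lem:chains}
Let $t>0$ and $u,v\in(0,1)$ satisfy $(1-u)(1-v)>\frac{t}{1+t}$, and put $J=t\bigl(\frac1{(1-u)(1-v)}-1\bigr)$. Then $J<1$,
\[
c_{a,b}(t)\le\frac{t}{1-J}\,u^{-a}v^{-b}\quad\text{for all }a,b,\qquad\text{and}\qquad 1+t<\min\Bigl(\frac1u,\frac1v\Bigr).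
\]
\end{lemma}

\begin{proof}
The hypothesis says $\frac1{(1-u)(1-v)}<1+\frac1t$, which is $J<1$. A chain starting at $(0,0)$ is a sequence of nonzero steps $(\alpha,\beta)\ge(0,0)$, and $J=\sum_{(\alpha,\beta)\ne(0,0)}tu^\alpha v^\beta$. Hence $\sum_{a,b}c_{a,b}(t)u^av^b=t\sum_{j\ge0}J^j=\frac t{1-J}$, and each term of this series of nonnegative numbers is at most its sum. Finally $1-u>(1-u)(1-v)>\frac t{1+t}$ means $u<\frac1{1+t}$, and the same holds for $v$.
\end{proof}

\subsection*{Height and position of a peak}
The following heuristic explains the choice of parameters; it is not used in the proofs. In the matroids of the next section, a chain of types in one family crosses an $a\times b$ rectangle and is otherwise an arbitrary subset of about $n-a-b$ further points. Counted by length, such chains have a generating polynomial close to $(1+t)^{n-a-b}c_{a,b}(t)$. The largest coefficient of a polynomial of degree less than $n$ with nonnegative coefficients is within a factor $n$ of its value at $t=1$, so the height of the peak is governed by $t=1$. There the condition of Lemma~\ref{lem:chains}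 degenerates to the curve $(1-u)(1-v)=\frac12$, and for $(u,v)$ on this curve the height is at most about
\[
2^{n-a-b}u^{-a}v^{-b}=2^n(2u)^{-a}(2v)^{-b}.
\]
We shall see that for a suitable ratio $a:b$, depending on $(u,v)$, this is the right order. Requiring $a\ln\frac1{2u}+b\ln\frac1{2v}\approx m$ for all families gives them the common height $2^ne^m$, which exceeds the $2^n$ coming from the binomial coefficients. The peak sits at $\frac{n-a-b}2+L$, where $L$ is the length of a typical chain across the rectangle. Since the height fixes the scale of the rectangle, only its shape, the point $(u,v)$ on the curve, is left to move the peak.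

\subsection*{Blocks}
To describe typical chains in a way compatible with Proposition~\ref{prop:lower}, we separate the unit steps $\mathsf R=(1,0)$ and $\mathsf N=(0,1)$, which continue a run of sizes, from the steps $(\alpha,\beta)$ with $\alpha+\beta\ge2$, which end at a start. Cutting a chain after each long step leads to the following notion. A \emph{word} is a finite, possibly empty, sequence of letters $\mathsf R,\mathsf N$; let $\mathsf R(w)$ and $\mathsf N(w)$ be the numbers of these letters in $w$, and $|w|$ its length. A \emph{block} is a triple $B=(w,\alpha,\beta)$ of a word and integers $\alpha,\beta\ge0$ with $\alpha+\beta\ge2$. Put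
\[
d_B=|w|,\qquad a_B=\alpha+\mathsf R(w),\qquad b_B=\beta+\mathsf N(w).
\]
The block is determined by $w,a_B,b_B$. It moves a chain by $(a_B,b_B)$ and contributes $1+d_B$ elements.

Call $(u,v)$ \emph{admissible} if $u,v\in(0,\frac12)$ and $(1-u)(1-v)=\frac12$. Then $1-u-v=\frac12-uv>0$.

\begin{lemma}\label{lem:pi}
For admissible $(u,v)$, the function $\pi(B)=u^{a_B}v^{b_B}$ is a probability distribution on the set of blocks, with expectations
\[
\mathbb E(1+d_B)=\frac1{1-u-v},\qquad \mathbb E\,a_B=\frac{2u/(1-u)}{1-u-v},\qquad \mathbb E\,b_B=\frac{2v/(1-v)}{1-u-v}.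
\]
\end{lemma}

\begin{proof}
The weight factors as $u^{\mathsf R(w)}v^{\mathsf N(w)}\cdot u^\alpha v^\beta$. As functions of independent variables $u,v$, the two factors sum to
\[
Z_1=\sum_wu^{\mathsf R(w)}v^{\mathsf N(w)}=\frac1{1-u-v},\qquad Z_2=\sum_{\alpha+\beta\ge2}u^\alpha v^\beta=\frac1{(1-u)(1-v)}-1-u-v .
\]
At an admissible point $Z_2=1-u-v$, so $Z_1Z_2=1$. The expectations are logarithmic derivatives:
\[
\mathbb E\,\mathsf R(w)=\frac{u\,\partial_uZ_1}{Z_1}=\frac u{1-u-v},\qquad
\mathbb E\,\alpha=\frac{u\,\partial_uZ_2}{Z_2}=\frac{\frac{u}{(1-u)^2(1-v)}-u}{1-u-v}=\frac{\frac{2u}{1-u}-u}{1-u-v}.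
\]
Their sum is $\mathbb E\,a_B$. Exchanging $u$ and $v$ gives $\mathbb E\,\mathsf N(w)$ and $\mathbb E\,b_B$, and $\mathbb E(1+d_B)=1+\frac{u+v}{1-u-v}$.
\end{proof}

For admissible $(u,v)$ define
\begin{equation}\label{eq:params}
\begin{gathered}
\lambda=\frac{2u}{1-u}\ln\frac1{2u}+\frac{2v}{1-v}\ln\frac1{2v}>0,\qquad \chi=\frac{1-u-v}{\lambda},\\
\bar a=\frac{2u}{(1-u)\lambda},\qquad \bar b=\frac{2v}{(1-v)\lambda},\qquad g=\frac1\lambda\Bigl(1-\frac u{1-u}-\frac v{1-v}\Bigr).
\end{gathered}
\end{equation}
By Lemma~\ref{lem:pi}, $\chi\,\mathbb E\,a_B=\bar a$, $\chi\,\mathbb E\,b_B=\bar b$ and $\chi\,\mathbb E(1+d_B)=1/\lambda$. So a chain made of about $m\chi\pi(B)$ copies of each block $B$ crosses a rectangle of about $m\bar a\times m\bar b$ steps and has about $m/\lambda$ elements. We shall use the identities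
\begin{equation}\label{eq:ids}
\bar a\ln\frac1{2u}+\bar b\ln\frac1{2v}=1,\qquad \bar a\,\frac{1-u}u=\frac2\lambda,\qquad \frac1\lambda-\frac{\bar a+\bar b}2=g,
\end{equation}
which follow by substituting \eqref{eq:params}. The first is the normalization of the height, and the third says that the peak sits at $\frac n2+gm$. Using $\frac1{1-u}=2(1-v)$ and $\frac1{1-v}=2(1-u)$ one finds $\lambda g=2u+2v-1=(1-2u)(1-2v)$, where the last step uses $4uv=4u+4v-2$. So $g>0$, in agreement with \eqref{eq:known}. Finally, the entropy $\operatorname{Ent}(\pi)=-\sum_B\pi(B)\ln\pi(B)=-\mathbb E\,a_B\ln u-\mathbb E\,b_B\ln v$ is finite and satisfies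
\begin{equation}\label{eq:entropy}
\chi\operatorname{Ent}(\pi)=-\bar a\ln u-\bar b\ln v .
\end{equation}

The whole construction needs $g$ to be nonconstant on the admissible curve.

\begin{lemma}\label{lem:g}
The points $(\frac16,\frac25)$ and $(\frac14,\frac13)$ are admissible, and $g(\frac16,\frac25)<g(\frac14,\frac13)$. For every $s\ge2$ there are admissible $(u_i,v_i)$, $1\le i\le s$, whose values $g_i$ satisfy $g_1<\dots<g_s$.
\end{lemma}

\begin{proof}
We have $\frac56\cdot\frac35=\frac34\cdot\frac23=\frac12$, and
\[
g(\tfrac16,\tfrac25)=\frac{2/15}{\frac25\ln3+\frac43\ln\frac54}=\frac2{6\ln3+20\ln5-40\ln2},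
\]
\[
g(\tfrac14,\tfrac13)=\frac{1/6}{\frac23\ln2+\ln\frac32}=\frac1{6\ln3-2\ln2}.
\]
The inequality is equivalent to $6\ln3+36\ln2<20\ln5$, that is, to $3^32^{18}=7077888<9765625=5^{10}$. For $u\in[\frac16,\frac14]$ the point $(u,v)$ with $v=1-\frac1{2(1-u)}\in[\frac13,\frac25]$ is admissible, and $g$ is continuous in $u$, so it takes every value between the two above.
\end{proof}

We fix $s\ge2$ and parameters as in Lemma~\ref{lem:g}, taking the two explicit points when $s=2$. A subscript $i$ marks the quantities belonging to $(u_i,v_i)$.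

\section{The matroids}\label{sec:matroids}

\subsection*{Nested matroids}
Proposition~\ref{prop:lower} does not identify the members of a flag inside a run; between two consecutive start members it only counts flags with a prescribed word of unit steps. To recover the word from such counts we need, for each word, a matroid in which this word is extremal among those that occur. Let $W$ be a word of length $\ell$ and let $\mathsf R_j,\mathsf N_j$ be the numbers of letters $\mathsf R,\mathsf N$ among its first $j$ letters. For $T\subseteq[\ell]$ put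
\[
\rho(T)=\min_{0\le j\le\ell}\bigl(\mathsf R_j+|T\setminus[j]|\bigr).
\]
By K\"onig's theorem this is the size of a largest matching of $T$ in the bipartite graph in which the element $j$ is adjacent to $1,\dots,\mathsf R_j$, so $\rho$ is the rank function of a transversal matroid. We check the axioms directly.

\begin{lemma}\label{lem:nested}
The function $\rho$ is the rank function of a matroid $Q_W$ on $[\ell]$. For $0\le l\le\ell$ the set $[l]$ has type $(\mathsf R_l,\mathsf N_l)$, and every set of size $l$ has nullity at most $\mathsf N_l$.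
\end{lemma}

\begin{proof}
Let $\rho_j(T)=\mathsf R_j+|T\setminus[j]|$. Each $\rho_j$ grows by $0$ or $1$ when an element is added, hence so does their minimum, and $\rho(\emptyset)=\mathsf R_0=0$. For submodularity let $\rho(S)=\rho_i(S)$ and $\rho(T)=\rho_j(T)$ with $i\le j$. Then $\rho_i(S)+\rho_j(T)\ge\rho_j(S\cup T)+\rho_i(S\cap T)$: an element greater than $j$ contributes equally to both sides, an element of $[j]\setminus[i]$ contributes $1$ on the left if it lies in $S$ and $1$ on the right if it lies in $S\cap T$, and an element of $[i]$ contributes nothing.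

The nullity of $T$ is $\max_j(|T\cap[j]|-\mathsf R_j)$. Let $|T|=l$. For $j\le l$ the term is at most $j-\mathsf R_j=\mathsf N_j\le\mathsf N_l$, and for $j\ge l$ it is at most $l-\mathsf R_j\le l-\mathsf R_l=\mathsf N_l$. For $T=[l]$ the term $j=l$ equals $\mathsf N_l$.
\end{proof}

In a matroid $Q$, a chain of sets of sizes $1,\dots,d$ has a word of length $d$ recording which steps, starting from $\emptyset$, raise the rank ($\mathsf R$) and which raise the nullity ($\mathsf N$). Let $\varphi_w(Q)$ be the number of chains of sizes $1,\dots,|w|$ with word $w$. For words of equal length write $w\preceq w'$ if every prefix of $w$ has at most as many letters $\mathsf N$ as the prefix of $w'$ of the same length. This is a partial order, since a word is determined by the numbers of letters $\mathsf N$ in its prefixes. If $w'$ is a prefix of $W$ and $|w|=|w'|$, then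
\begin{equation}\label{eq:phi}
\varphi_{w'}(Q_W)>0,\qquad\text{and}\qquad \varphi_w(Q_W)>0\ \Longrightarrow\ w\preceq w' .
\end{equation}
Indeed, by Lemma~\ref{lem:nested} the chain $[1]\subset[2]\subset\cdots$ has word $w'$, and in any chain with word $w$ the number of letters $\mathsf N$ among the first $l$ is the nullity of a set of size $l$.

For a block $B=(w,\alpha,\beta)$ let $Q_B=Q_{w\mathsf N^\beta\mathsf R^\alpha}$. It has rank $a_B$ and nullity $b_B$ (the rank and nullity of its ground set), and $w$ is a prefix of its word.

\begin{example}\label{ex:nested}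
The blocks $B=(\mathsf R,1,1)$ and $B'=(\mathsf N,2,0)$ both have $(a,b,d)=(2,1,1)$, so start members cannot tell them apart by type. In $Q_B=Q_{\mathsf{RNR}}$ all three elements have rank $1$. In $Q_{B'}=Q_{\mathsf{NRR}}$ the element $1$ has rank $0$ and the other two have rank $1$. So
\[
\begin{pmatrix}\varphi_{\mathsf R}(Q_B)&\varphi_{\mathsf R}(Q_{B'})\\ \varphi_{\mathsf N}(Q_B)&\varphi_{\mathsf N}(Q_{B'})\end{pmatrix}=\begin{pmatrix}3&2\\0&1\end{pmatrix}
\]
is triangular and invertible. A single matroid supplies one column and cannot separate the words $\mathsf R$ and $\mathsf N$; the two matroids together can. In Section~\ref{sec:peaks} the test chains choose which matroid lies between two start members.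
\end{example}

\subsection*{Gluing}
The \emph{direct sum} of matroids on disjoint sets $E_i$ with rank functions $\operatorname{rk}_i$ has rank function $\sum_i\operatorname{rk}_i(T\cap E_i)$. In a direct sum a flag can collect rank and nullity from all summands at once, whereas we want each flag to see the structure of only one of them. The remedy is to make all small sets of each summand independent and then to cut the rank, so that a set which is dependent in two summands is already spanning.

\begin{lemma}\label{lem:ops}
If $\rho$ is the rank function of a matroid and $h,r\ge0$ are integers, then $Z\mapsto\min(|Z|,h+\rho(Z))$ and $Z\mapsto\min(r,\rho(Z))$ are rank functions of matroids.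
\end{lemma}

\begin{proof}
Both functions vanish at $\emptyset$ and are minima of two submodular functions that grow by $0$ or $1$ when an element is added. So only submodularity needs a check, and only when the minimum is attained by the first function at $S$ and by the second at $T$. In the first case $|S|+h+\rho(T)\ge|S\cap T|+h+\rho(S\cup T)$, because $\rho(S\cup T)-\rho(T)\le|S\setminus T|$. In the second case $r+\rho(T)\ge r+\rho(S\cap T)$. In both cases the right side is at least the sum of the values of the minimum at $S\cup T$ and $S\cap T$.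
\end{proof}

Let $m\ge1$. For $1\le i\le s$ and each block $B$ put $m_{i,B}=\lfloor m\chi_i\pi_i(B)\rfloor$, which is nonzero for only finitely many $B$ since $\sum_B\pi_i(B)=1$. Let $Q_i$ be the direct sum, over all blocks $B$, of $m_{i,B}$ \emph{components labelled $B$}, each a copy of $Q_B$. Let $G_i$ be its ground set and $\rho_i$ its rank function, and put
\[
a_i=\sum_Bm_{i,B}\,a_B,\qquad b_i=\sum_Bm_{i,B}\,b_B,\qquad L_i=\sum_Bm_{i,B}(1+d_B),
\]
so that $Q_i$ has rank $a_i$ and nullity $b_i$. Since $m_{i,B}/m\le\chi_i\pi_i(B)$ and $m_{i,B}/m\to\chi_i\pi_i(B)$, dominated convergence and Lemma~\ref{lem:pi} give, as $m\to\infty$,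
\begin{equation}\label{eq:limits}
\frac{a_i}m\to\bar a_i,\qquad\frac{b_i}m\to\bar b_i,\qquad\frac{L_i}m\to\frac1{\lambda_i}.
\end{equation}
Put $r=2+\sum_ia_i$ and $h_i=r-1-a_i$. Then
\begin{equation}\label{eq:h}
h_i\ge1,\qquad h_i+a_i=r-1,\qquad h_i+h_j\ge r\quad(i\ne j),
\end{equation}
the last because $h_i+h_j=2(r-1)-a_i-a_j\ge 2(r-1)-(r-2)$. Let $E_i=\Lambda_i\sqcup G_i$ with $|\Lambda_i|=h_i+1$, so that $|E_i|=r+b_i$, and for $Z\subseteq E_i$ let
\[
\operatorname{rk}_i(Z)=\min\bigl(|Z|,\ h_i+\rho_i(Z\cap G_i)\bigr).
\]
This is a matroid rank function by Lemma~\ref{lem:ops}, and $\operatorname{rk}_i(E_i)=r-1$. Finally let $M=M_m$ be the matroid on $E=\bigsqcup_iE_i$ with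
\[
\operatorname{rk}T=\min\Bigl(r,\ \sum_{i=1}^s\operatorname{rk}_i(T\cap E_i)\Bigr).
\]
It has rank $r$ because $s(r-1)\ge r$. We identify $E$ with $[n]$, where $n=sr+\sum_ib_i$. By \eqref{eq:limits},
\[
\nu=\lim_{m\to\infty}\frac nm=s\sum_i\bar a_i+\sum_i\bar b_i>0 .
\]

Call $T\subseteq E$ \emph{special} if it is dependent and $\operatorname{rk}T<r$; this depends only on the type of $T$. Figure~\ref{fig:types} illustrates the next lemma.

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(a)] A non-special set of size $l$ has type $(l,0)$ if $l\le r$ and $(r,l-r)$ if $l\ge r$.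
\item[(b)] If $T$ is special, there is exactly one $i$ such that $T\cap E_i$ is dependent for $\operatorname{rk}_i$; we say that $T$ is \emph{in family $i$}. Its type lies in $[h_i,h_i+a_i]\times[1,b_i+1]$. Comparable special sets are in the same family.
\item[(c)] Subsets of $\Lambda_i$ of size at most $h_i$ are independent. For $T'\subseteq G_i$ the set $\Lambda_i\cup T'$ has type $(h_i,1)+(\rho_i(T'),|T'|-\rho_i(T'))$. Every $T\supsetneq E_i$ is spanning. Also $b_i+1\le n-r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A non-special set is independent, of type $(l,0)$ with $l\le r$, or has rank $r$ and type $(r,l-r)$ with $l\ge r$; for $l=r$ the two types agree.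

(b) Since $\operatorname{rk}T<r$, we have $\operatorname{rk}T=\sum_i\operatorname{rk}_i(T\cap E_i)$, so some $Z=T\cap E_i$ is dependent for $\operatorname{rk}_i$, and then $\operatorname{rk}_i(Z)=h_i+\rho_i(Z\cap G_i)\ge h_i$. If this happened for two indices $i\ne j$, then $\operatorname{rk}T\ge h_i+h_j\ge r$ by \eqref{eq:h}. So $i$ is unique, the rank of $T$ lies in $[h_i,r-1]$, and the nullity of $T$ is that of $Z$, namely
\[
\bigl(|Z\cap\Lambda_i|-h_i\bigr)+\bigl(|Z\cap G_i|-\rho_i(Z\cap G_i)\bigr)\le1+b_i .
\]
If $T\subseteq T'$ are special and $T\cap E_i$ is dependent, then so is $T'\cap E_i$.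

(c) For $Z\subseteq\Lambda_i$ we have $\operatorname{rk}Z=\min(|Z|,h_i)$. For $T'\subseteq G_i$ we have $h_i+\rho_i(T')<h_i+1+|T'|$ and $h_i+\rho_i(T')\le r-1$, so $\Lambda_i\cup T'$ has rank $h_i+\rho_i(T')$ and size $h_i+1+|T'|$. If $T\supsetneq E_i$, then $T\cap E_j\ne\emptyset$ for some $j\ne i$, and $\operatorname{rk}_j(T\cap E_j)\ge1$ since $h_j\ge1$, so the sum of ranks is at least $r$. Finally $E_i$ has nullity $b_i+1$, which is at most the nullity $n-r$ of $E$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]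
\draw[fill=gray!12] (3,1) rectangle (9,4.5);
\draw[fill=gray!45,fill opacity=0.55] (5.5,1) rectangle (9,6.5);
\draw[->] (0,0)--(12,0) node[right]{rank};
\draw[->] (0,0)--(0,9) node[above]{nullity};
\draw[very thick] (0,0)--(10.5,0)--(10.5,8.3);
\foreach \x/\l in {3/{h_2},5.5/{h_1},9/{r-1},10.5/{r}} \draw (\x,0.1)--(\x,-0.15) node[below]{$\l$};
\foreach \y/\l in {1/{1},4.5/{b_2+1},6.5/{b_1+1},8.3/{n-r}} \draw (0.1,\y)--(-0.15,\y) node[left]{$\l$};
\foreach \x/\y in {1/0,1.5/0,4/0,5.5/1,6/1,6/1.5,7/3,7.5/3,8/4,8/4.5,8/5,9/6.5,10.5/7,10.5/7.8} \fill (\x,\y) circle (0.11);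
\end{tikzpicture}
\caption{The types of subsets of $M_m$ for $s=2$, not to scale. Independent and spanning sets have types on the thick path. The remaining (special) sets fall into two families, whose types lie in the two overlapping rectangles. The special members of a flag all belong to one family. The dots show the types of a flag with special members in family $1$.}
\label{fig:types}
\end{figure}

\section{The upper estimate away from the peaks}\label{sec:valleys}

Let $f_i(k)$ be the number of sets $P$ with $|P|=k$ that are the type of a flag with at least one special member in family $i$. A realizable $P$ without special types is determined by its set of sizes by Lemma~\ref{lem:types}(a), so Proposition~\ref{prop:upper} gives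
\begin{equation}\label{eq:split}
H_M(k)\le\binom{n-1}k+\sum_{i=1}^sf_i(k).
\end{equation}

\begin{lemma}\label{lem:fbound}
For $t,u,v,J$ as in Lemma~\ref{lem:chains} and all $k$,
\[
f_i(k)\le\frac t{1-J}\,(a_i+1)^2(b_i+1)^2\;t^{-k}\,(1+t)^{n-a_i-b_i-2}\,u^{-a_i}v^{-b_i}.
\]
\end{lemma}

\begin{proof}
Let $F$ be a flag of type $P$ with a special member in family $i$. By Lemma~\ref{lem:types}(b) all special members are in family $i$, and the smallest and largest special types are $(h_i+\iota,j)$ and $(h_i+\iota',j')$ with $0\le\iota\le\iota'\le a_i$ and $1\le j\le j'\le b_i+1$. Members below the smallest special one are non-special of rank less than $r$, hence independent, of type $(l,0)$ with $1\le l\le h_i+\iota$. Members above the largest special one are dependent and non-special, hence spanning, of type $(r,l)$ with $j'\le l<n-r$; there are $n-r-j'\ge0$ such values of $l$. The remaining types form a chain from $(h_i+\iota,j)$ to $(h_i+\iota',j')$. Therefore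
\[
f_i(k)\,t^k\le\sum_{k'}f_i(k')\,t^{k'}\le\sum_{\iota\le\iota',\ j\le j'}(1+t)^{h_i+\iota}\;c_{\iota'-\iota,\,j'-j}(t)\;(1+t)^{n-r-j'} .
\]
Apply Lemma~\ref{lem:chains} to each term. Since $h_i+n-r-b_i-1=n-a_i-b_i-2$ by \eqref{eq:h}, the term is at most
\[
\frac t{1-J}(1+t)^{n-a_i-b_i-2}\cdot(1+t)^\iota u^{-(\iota'-\iota)}\cdot(1+t)^{b_i+1-j'}v^{-(j'-j)} .
\]
The inequalities $1+t<\frac1u$ and $1+t<\frac1v$ bound the last two factors by $u^{-\iota'}\le u^{-a_i}$ and $v^{-(b_i+1-j)}\le v^{-b_i}$: a chain gains nothing by entering the rectangle late or leaving it early. There are at most $(a_i+1)^2(b_i+1)^2$ terms.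
\end{proof}

In the limit $t\to1$, $(u,v)\to(u_i,v_i)$ this bound has order $e^{m(\nu\ln2+1)}$ for every $k$. To gain a factor when $k$ is far from $\frac n2+g_im$ we move $t$ slightly away from $1$, upward for $k$ to the right of the peak and downward for $k$ to the left, and move $u$ so as to keep the hypothesis of Lemma~\ref{lem:chains}.

\begin{lemma}\label{lem:valley}
Let $k=k(m)$ satisfy $k/m\to\frac\nu2+\gamma$ with $\gamma\ne g_i$. Then there is $\delta>0$ such that $f_i(k)\le e^{m(\nu\ln2+1-\delta)}$ for all large $m$.
\end{lemma}

\begin{proof}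
Let $\sigma=\pm1$ be the sign of $\gamma-g_i$ and fix $\zeta>0$ with $2\zeta/\lambda_i<|\gamma-g_i|$. For small $\varepsilon>0$ put
\[
t=e^{\sigma\varepsilon},\qquad v=v_i,\qquad u=u_i-(1-u_i)\bigl(\tfrac\sigma2+\zeta\bigr)\varepsilon .
\]
Then $u\in(0,1)$ and $1-u=(1-u_i)(1+\frac{\sigma\varepsilon}2+\zeta\varepsilon)$, and the slack $\zeta$ secures the strict inequality
\[
\frac t{1+t}=\frac12\Bigl(1+\frac{\sigma\varepsilon}2+O(\varepsilon^2)\Bigr)<\frac12\Bigl(1+\frac{\sigma\varepsilon}2+\zeta\varepsilon\Bigr)=(1-u)(1-v)
\]
for small $\varepsilon$. With $\varepsilon$ fixed, the factor $\frac t{1-J}(a_i+1)^2(b_i+1)^2$ in Lemma~\ref{lem:fbound} is polynomial in $m$, so \eqref{eq:limits} gives $\limsup_m\frac1m\ln f_i(k)\le\Theta(\varepsilon)$, where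
\[
\Theta(\varepsilon)=-\bigl(\tfrac\nu2+\gamma\bigr)\sigma\varepsilon+(\nu-\bar a_i-\bar b_i)\ln(1+e^{\sigma\varepsilon})-\bar a_i\ln\bigl(u_i-(1-u_i)(\tfrac\sigma2+\zeta)\varepsilon\bigr)-\bar b_i\ln v_i .
\]
By the identities \eqref{eq:ids},
\[
\Theta(0)=\nu\ln2+\bar a_i\ln\frac1{2u_i}+\bar b_i\ln\frac1{2v_i}=\nu\ln2+1,
\]
\begin{align*}
\Theta'(0)&=-\bigl(\tfrac\nu2+\gamma\bigr)\sigma+(\nu-\bar a_i-\bar b_i)\tfrac\sigma2+\tfrac2{\lambda_i}\bigl(\tfrac\sigma2+\zeta\bigr)\\
&=\sigma(g_i-\gamma)+\tfrac{2\zeta}{\lambda_i}=-|\gamma-g_i|+\tfrac{2\zeta}{\lambda_i}<0 .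
\end{align*}
So $\Theta(\varepsilon)<\nu\ln2+1$ for some small $\varepsilon>0$, and any $\delta\in(0,\nu\ln2+1-\Theta(\varepsilon))$ works.
\end{proof}

\section{The lower estimate at the peaks}\label{sec:peaks}

Fix $i$. Let $m_B=m_{i,B}$, let $\theta=\sum_Bm_B$ be the number of components of $Q_i$, and put
\[
n_i=(h_i-1)+(n-1-|E_i|)=n-a_i-b_i-3,\qquad k_i=1+L_i+\lfloor n_i/2\rfloor .
\]
We show that the chains of types obtained by arranging the blocks in all possible orders are separated by Proposition~\ref{prop:lower}.

\begin{proposition}\label{prop:peak}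
We have $k_i\le n-1$ and
\[
H_M(k_i)\ \ge\ \frac{\theta!}{\prod_Bm_B!}\binom{n_i}{\lfloor n_i/2\rfloor}.
\]
\end{proposition}

\begin{proof}
An \emph{arrangement} is a sequence $\mathbf B=(B_1,\dots,B_\theta)$ in which each block $B$ occurs $m_B$ times; write $B_l=(w_l,\alpha_l,\beta_l)$. There are $\theta!/\prod_Bm_B!$ arrangements.

\emph{Rows.} Let $K_0\subseteq\{1,\dots,h_i-1\}$, $K_1\subseteq\{|E_i|+1,\dots,n-1\}$, and let $\mathbf B$ be an arrangement. Put $p_1=(h_i,1)$ and $p_{l+1}=p_l+(a_{B_l},b_{B_l})$ for $1\le l\le\theta$, so that $p_{\theta+1}=(r-1,b_i+1)$ has size $|E_i|\le n-1$. Let $P=P(K_0,\mathbf B,K_1)$ consist of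
\begin{itemize}
\item the types $(l,0)$ for $l\in K_0$ and $(r,l-r)$ for $l\in K_1$;
\item the types $p_1,\dots,p_{\theta+1}$;
\item for each $l\le\theta$, the $d_{B_l}$ types obtained from $p_l$ by adding successively $(1,0)$ or $(0,1)$ according to the letters $\mathsf R$ or $\mathsf N$ of $w_l$.
\end{itemize}
All sizes are distinct, and $|P|=|K_0|+|K_1|+1+L_i$. Let $K\subseteq[n-1]$ be the set of sizes. The size $|p_1|=h_i+1$ is a start of $K$ because $h_i\notin K\cup\{0\}$; this is why $K_0$ stops at $h_i-1$. Since $|p_{l+1}|=|p_l|+d_{B_l}+\alpha_l+\beta_l$ and $\alpha_l+\beta_l\ge2$, the starts of $K$ in $[h_i+1,|E_i|]$ are exactly $|p_1|,\dots,|p_{\theta+1}|$, and for $l\le\theta$ the run beginning at $|p_l|$ has $1+d_{B_l}$ elements. So $K$ determines $K_0$, $K_1$, the sizes $|p_l|$ and the numbers $d_{B_l}$.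

Fix $K$ and let $\mathcal A_K$ be the set of arrangements that give this $K$, with the $K_0,K_1$ determined by $K$. We claim that $\operatorname{rank}\Phi_K\ge|\mathcal A_K|$.

\emph{Columns.} Fix a chain of subsets of $\Lambda_i$ whose sizes are the starts of $K$ in $K_0$, and a chain of supersets of $E_i$ whose sizes are the starts of $K$ in $K_1$. For $\mathbf B'\in\mathcal A_K$, $B'_l=(w'_l,\alpha'_l,\beta'_l)$, list the ground sets of the components of $Q_i$ as $C_1,\dots,C_\theta$ with $C_l$ labelled $B'_l$, and put $\Sigma_l=\Lambda_i\cup C_1\cup\dots\cup C_{l-1}$ for $1\le l\le\theta+1$. Then $\Sigma_1=\Lambda_i$, $\Sigma_{\theta+1}=E_i$, and $|\Sigma_l|=h_i+1+\sum_{l'<l}(a_{B'_{l'}}+b_{B'_{l'}})=|p_l|$ because $\mathbf B'$ gives the same $K$. The sets $\Sigma_l$ and the two fixed chains form a test chain $S^{\mathbf B'}$ for $K$.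

\emph{Entries.} For $\mathbf B,\mathbf B'\in\mathcal A_K$ we compute $\Phi_K[P(K_0,\mathbf B,K_1),S^{\mathbf B'}]$. Take a flag with set of sizes $K$ and start members $S^{\mathbf B'}$, and use Lemma~\ref{lem:types}(c) to see when it has type $P(K_0,\mathbf B,K_1)$.
\begin{itemize}
\item Members of size in $K_0$ lie in the member $\Lambda_i$ and are independent. Members of size in $K_1$ strictly contain the member $E_i$ and are spanning. So these have the prescribed types automatically.
\item The member $\Sigma_l$ has type $(h_i,1)+\sum_{l'<l}(a_{B'_{l'}},b_{B'_{l'}})$. These types equal $p_1,\dots,p_{\theta+1}$ if and only if $(a_{B_l},b_{B_l})=(a_{B'_l},b_{B'_l})$ for all $l$.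
\item For $l\le\theta$ the other members of the run beginning at $|p_l|$ lie between $\Sigma_l$ and $\Sigma_{l+1}=\Sigma_l\cup C_l$. So they are $\Sigma_l\cup T$ with $T$ running through a chain of subsets of $C_l$ of sizes $1,\dots,d_{B_l}$. As $Q_i$ is a direct sum, the type of $\Sigma_l\cup T$ is the type of $\Sigma_l$ plus the type of $T$ in the component $Q_{B'_l}$. If $\Sigma_l$ has type $p_l$, these members have the prescribed types if and only if the chain has word $w_l$.
\end{itemize}
Once the start members are fixed, the runs are filled independently of each other. Hence the entry is $0$ unless $(a_{B_l},b_{B_l})=(a_{B'_l},b_{B'_l})$ for all $l$, and in that case it equals $N_K\prod_{l=1}^\theta\varphi_{w_l}(Q_{B'_l})$, where $N_K>0$ is the number of ways to fill the runs in sizes below $h_i$ and above $|E_i|$.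

\emph{Triangularity.} We have $|w_l|=|w'_l|$, and $w'_l$ is a prefix of the word defining $Q_{B'_l}$. By \eqref{eq:phi} the entry is nonzero for $\mathbf B=\mathbf B'$, and it is nonzero only if $(a_{B_l},b_{B_l})=(a_{B'_l},b_{B'_l})$ and $w_l\preceq w'_l$ for all $l$. This condition is a partial order on $\mathcal A_K$; it is antisymmetric because a block is determined by $w,a_B,b_B$. So the matrix of these entries, with rows and columns indexed by $\mathcal A_K$, is triangular with nonzero diagonal. This proves the claim.

\emph{Summation.} The sum of $|\mathcal A_K|$ over all $K$ with $|K|=k_i$ is the number of triples $(K_0,\mathbf B,K_1)$ with $|K_0|+|K_1|=\lfloor n_i/2\rfloor$. The pair $(K_0,K_1)$ is a subset of that size of a set of $n_i$ integers. Proposition~\ref{prop:lower} gives the bound, and $k_i=|K|\le n-1$ for any such triple.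
\end{proof}

\begin{lemma}\label{lem:peak}
As $m\to\infty$,
\[
\frac{k_i}m\to\frac\nu2+g_i\qquad\text{and}\qquad\liminf_{m\to\infty}\frac1m\ln H_{M_m}(k_i)\ge\nu\ln2+1 .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:limits} and \eqref{eq:ids}, $k_i/m\to\frac1{\lambda_i}+\frac{\nu-\bar a_i-\bar b_i}2=\frac\nu2+g_i$.

The number of different blocks grows with $m$, so we first restrict to a fixed finite set $\mathcal F$ of blocks. Let $\theta_{\mathcal F}=\sum_{B\in\mathcal F}m_B$. An ordering of the blocks in $\mathcal F$, with their multiplicities, followed by the other blocks in a fixed order is an arrangement, so $\theta!/\prod_Bm_B!\ge\theta_{\mathcal F}!/\prod_{B\in\mathcal F}m_B!$. Put $\bar m=m\chi_i$. Stirling's formula $\ln N!=N\ln N-N+O(\ln(N+1))$ gives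
\[
\ln\frac{\theta_{\mathcal F}!}{\prod_{B\in\mathcal F}m_B!}=\theta_{\mathcal F}\ln\frac{\theta_{\mathcal F}}{\bar m}-\sum_{B\in\mathcal F}m_B\ln\frac{m_B}{\bar m}+O(\ln m).
\]
Since $m_B/\bar m\to\pi_i(B)>0$, dividing by $\bar m$ gives the limit $\pi_i(\mathcal F)\ln\pi_i(\mathcal F)-\sum_{B\in\mathcal F}\pi_i(B)\ln\pi_i(B)$, which tends to $\operatorname{Ent}(\pi_i)$ as $\mathcal F$ increases to the set of all blocks. With \eqref{eq:entropy},
\[
\liminf_{m\to\infty}\frac1m\ln\frac{\theta!}{\prod_Bm_B!}\ge-\bar a_i\ln u_i-\bar b_i\ln v_i .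
\]
The largest of the $n_i+1$ binomial coefficients satisfies $\binom{n_i}{\lfloor n_i/2\rfloor}\ge2^{n_i}/(n_i+1)$, and $n_i/m\to\nu-\bar a_i-\bar b_i$. By Proposition~\ref{prop:peak} the lower limit is at least $-\bar a_i\ln u_i-\bar b_i\ln v_i+(\nu-\bar a_i-\bar b_i)\ln2$, which equals $\nu\ln2+1$ by the first identity in \eqref{eq:ids}.
\end{proof}

\section{Proof of the main results}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $1\le l<s$ let $\gamma_l=\frac12(g_l+g_{l+1})$ and $k'_l=\lfloor\frac n2+\gamma_lm\rfloor$, so that $k'_l/m\to\frac\nu2+\gamma_l$. Since $g_1<\gamma_1<g_2<\dots<\gamma_{s-1}<g_s$, Lemma~\ref{lem:peak} gives $k_1<k'_1<k_2<\dots<k'_{s-1}<k_s$ for large $m$, and these indices lie in $[0,n-1]$ by Proposition~\ref{prop:peak}. Moreover $\gamma_l\ne g_i$ for all $i$ and $l$, so Lemma~\ref{lem:valley} applies to every family at every $k'_l$. Let $\delta>0$ be smaller than $1$ and smaller than the finitely many constants it provides. Since $\binom{n-1}k\le2^n=e^{m(\nu\ln2+o(1))}$, each of the $s+1$ terms in \eqref{eq:split} is smaller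 than $e^{m(\nu\ln2+1-\delta)}$ by a factor exponential in $m$. Hence
\[
H_{M_m}(k'_l)\le e^{m(\nu\ln2+1-\delta)}\qquad\text{for all large }m\text{ and all }l .
\]
By Lemma~\ref{lem:peak}, $H_{M_m}(k_l)$ and $H_{M_m}(k_{l+1})$ are at least $e^{m(\nu\ln2+1-o(1))}$. So the ratio of $H_{M_m}(k'_l)$ to the smaller of them is at most $e^{-m(\delta-o(1))}$. As $n/m\to\nu$, the theorem holds with any $c\in(0,\delta/\nu)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $M_m$ be built from $(\frac16,\frac25)$ and $(\frac14,\frac13)$. The Hilbert function is positive by Corollary~\ref{cor:binomial}, so for large $m$ the theorem gives $k_1<k'_1<k_2$ with $H_{M_m}(k'_1)<\min\{H_{M_m}(k_1),H_{M_m}(k_2)\}$. In a unimodal sequence every term is at least the minimum of any earlier and any later term, so the Hilbert function is not unimodal. In a positive log-concave sequence the ratios $a_{k+1}/a_k$ are non-increasing, so the sequence rises while they are at least $1$ and falls afterwards, and it is unimodal. Hence the Hilbert function is not log-concave either.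
\end{proof}

\begin{remark}
Up to the value of $c$, the depth of the valleys in Theorem~\ref{thm:main} cannot be increased: by Corollary~\ref{cor:binomial}, any two values of the Hilbert function of the rank-nullity ring of a matroid on $n$ elements differ by a factor of at most $2^{2n-1}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FMR}
Tara Fife, Eline Mannino and Felipe Rinc\'on,
\emph{The rank-nullity ring of a matroid},
arXiv:2601.11246 (2026).

\end{thebibliography}
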